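\title{Real-rootedness of the $h$-polynomial of antiprism triangulations}

\begin{abstract}
We prove that the $h$-polynomial of the antiprism triangulation of a simplicial complex with nonnegative $h$-vector has only real roots, which settles a conjecture posed in the paper of Athanasiadis, Brunink and Juhnke-Kubitzke on antiprism triangulations. For a complex $\Delta$ of dimension $d-1$ this polynomial equals $\sum_k h_k(\Delta)\,p_{d,k}(x)$ with polynomials $p_{d,k}$ that do not depend on $\Delta$. We show that the $p_{d,k}$ interlace pairwise, by placing them in a larger family indexed by the monomials in three letters and running an induction on the degree. The disjoint union of two triangles shows that the hypothesis on the $h$-vector cannot be dropped.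
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Delta$ be a finite abstract simplicial complex of dimension $d-1$, so that its largest faces have $d$ vertices. Let $f_{i-1}(\Delta)$ be the number of faces with $i$ vertices; the empty face gives $f_{-1}(\Delta)=1$. The \emph{$h$-polynomial} of $\Delta$ is
\[
h(\Delta,x)=\sum_{i=0}^{d} f_{i-1}(\Delta)\,x^i(1-x)^{d-i}=\sum_{k=0}^d h_k(\Delta)\,x^k ,
\]
and $(h_0(\Delta),\dots,h_d(\Delta))$ is the \emph{$h$-vector}. Always $h_0(\Delta)=1$. The $h$-vector is a change of coordinates on the face numbers in which the simplex is as small as possible: for the simplex $\Sigma$ with $d$ vertices, $h(\Sigma,x)=\sum_i\binom di x^i(1-x)^{d-i}=1$. A real polynomial is \emph{real-rooted} if all its complex roots are real; constants count as real-rooted.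

The \emph{antiprism triangulation} (or \emph{chromatic subdivision}) $\mathrm{sd}_{\mathcal A}(\Delta)$ is the following simplicial complex. Its vertices are the pointed faces $(v,F)$ with $v\in F\in\Delta$. A set $\{(v_1,F_1),\dots,(v_k,F_k)\}$ of such pairs is a face if and only if
\begin{itemize}
\item[(i)] the $v_i$ are pairwise distinct,
\item[(ii)] the $F_i$ form a chain under inclusion,
\item[(iii)] $v_i\in F_j$ implies $F_i\subseteq F_j$.
\end{itemize}
Geometrically, one inserts in the interior of a simplex a second simplex of the same dimension, whose vertices correspond to those of the first, and joins each nonempty face of the inserted simplex with the triangulation, built by induction, of the complementary face of the first simplex; for a complex this is done compatibly on all faces. An edge becomes a path with three edges, and a triangle is cut into $13$ triangles (Figure~\ref{fig:triangle}). We use only the combinatorial definition.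

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,every node/.style={circle,draw,fill=white,inner sep=1.4pt,font=\small}]
\node (A) at (0,3) {1}; \node (B) at (-2.6,-1.5) {2}; \node (C) at (2.6,-1.5) {3};
\node (ab) at (-0.87,1.5) {2}; \node (ba) at (-1.73,0) {1};
\node (ac) at (0.87,1.5) {3}; \node (ca) at (1.73,0) {1};
\node (bc) at (-0.87,-1.5) {3}; \node (cb) at (0.87,-1.5) {2};
\node (p) at (0,-0.7) {1}; \node (q) at (0.61,0.35) {2}; \node (r) at (-0.61,0.35) {3};
\draw (A)--(ab)--(ba)--(B)--(bc)--(cb)--(C)--(ca)--(ac)--(A);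
\draw[very thick] (p)--(q)--(r)--(p);
\draw (p)--(B) (p)--(bc) (p)--(cb) (p)--(C) (q)--(A) (q)--(ac) (q)--(ca) (q)--(C)
      (r)--(A) (r)--(ab) (r)--(ba) (r)--(B);
\end{tikzpicture}
\caption{The antiprism triangulation of the triangle with vertices $1,2,3$. The vertex $(v,F)$ is drawn in the relative interior of the face $F$ and labeled $v$. The inserted triangle is drawn in bold; its vertex labeled $v$ is joined to the subdivided edge opposite to the corner $v$.}
\label{fig:triangle}
\end{figure}

For the barycentric subdivision $\mathrm{sd}(\Delta)$, Brenti and Welker proved that $h(\mathrm{sd}(\Delta),x)$ is real-rooted whenever $\Delta$ has nonnegative $h$-vector. The analogous statement for the antiprism triangulation is posed as a conjecture in \cite{ABJ}: \emph{the polynomial $h(\mathrm{sd}_{\mathcal A}(\Delta),x)$ is real-rooted for every simplicial complex $\Delta$ with nonnegative $h$-vector.} We prove this conjecture.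

Graphs already show what to expect.

\begin{example}\label{ex:graph}
Let $\Delta$ be a graph with $f_0$ vertices and $f_1\ge1$ edges, so $d=2$, $h_1=f_0-2$ and $h_2=f_1-f_0+1$. The subdivision has $f_0+2f_1$ vertices and $3f_1$ edges. Substituting $f_0=h_1+2$ and $f_1=h_1+h_2+1$ gives
\[
h(\mathrm{sd}_{\mathcal A}(\Delta),x)=(1+2x)+h_1\cdot 3x+h_2\,(2x+x^2).
\]
Let $h_1,h_2\ge0$. If $h_2=0$ the polynomial is linear. If $h_2>0$, evaluate at the root $-\frac12$ of the first summand: the value is $-\frac32h_1-\frac34h_2<0$, so the quadratic has two real roots.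
\end{example}

Each of the three summands is real-rooted, but this alone proves nothing: $1$ and $x^2$ are real-rooted and $1+x^2$ is not. What the example uses is the position of the root $-\frac12$ relative to the roots of the other summands. The notion that captures this is interlacing.

Let $\mathcal R$ be the set of nonzero real-rooted polynomials with nonnegative coefficients. Positive constants belong to $\mathcal R$. Every $f\in\mathcal R$ has a positive leading coefficient, and its roots are $\le0$. For $f\in\mathcal R$ and $y\in\mathbb R$ let $N_f(y)$ be the number of roots of $f$ that are greater than $y$, counted with multiplicity. For $f,g\in\mathcal R$ we write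
\[
f\ll g\quad\Longleftrightarrow\quad 0\le N_g(y)-N_f(y)\le1\ \text{ for all }y\in\mathbb R .
\]
If $r_1\ge r_2\ge\cdots$ are the roots of $f$ and $s_1\ge s_2\ge\cdots$ those of $g$, with missing roots read as $-\infty$, then $N_f\le N_g$ says $r_i\le s_i$ and $N_g\le N_f+1$ says $s_{i+1}\le r_i$ for all $i$. So $f\ll g$ is ordinary interlacing, $s_1\ge r_1\ge s_2\ge r_2\ge\cdots$, with the largest root belonging to $g$. Whenever we write $f\ll g$, the statement includes $f,g\in\mathcal R$.

\begin{theorem}\label{thm:main}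
There are polynomials $p_{d,k}(x)$, $0\le k\le d$, with nonnegative coefficients, such that
\[
h(\mathrm{sd}_{\mathcal A}(\Delta),x)=\sum_{k=0}^d h_k(\Delta)\,p_{d,k}(x)
\]
for every $(d-1)$-dimensional simplicial complex $\Delta$. Moreover $p_{d,i}\ll p_{d,j}$ for all $0\le i\le j\le d$. Consequently, if $h_k(\Delta)\ge0$ for all $k$, then $h(\mathrm{sd}_{\mathcal A}(\Delta),x)$ is real-rooted.
\end{theorem}

The polynomials $p_{d,k}$ are constructed in Section~\ref{sec:enum}. The proof gives more information about them.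

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(i)] For all real $\lambda_0,\dots,\lambda_d\ge0$, the polynomial $\sum_k\lambda_kp_{d,k}(x)$ is zero or is real-rooted with all roots $\le0$.
\item[(ii)] Let $\Delta,\Gamma$ be $(d-1)$-dimensional complexes with nonnegative $h$-vectors such that $h_i(\Delta)h_j(\Gamma)\ge h_j(\Delta)h_i(\Gamma)$ for all $i<j$. Then $h(\mathrm{sd}_{\mathcal A}(\Delta),x)\ll h(\mathrm{sd}_{\mathcal A}(\Gamma),x)$.
\item[(iii)] If $\Delta$ is $(d-1)$-dimensional with nonnegative $h$-vector and $\Sigma$ is the $(d-1)$-simplex, then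
\[
h(\mathrm{sd}_{\mathcal A}(\Sigma),x)\ll h(\mathrm{sd}_{\mathcal A}(\Delta),x)\ll x^d\,h(\mathrm{sd}_{\mathcal A}(\Sigma),1/x).
\]
\item[(iv)] $p_{d,k}\ll p_{d+1,k}$ and $p_{d,k}\ll p_{d+1,k+1}$ for $0\le k\le d$.
\item[(v)] The hypothesis on the $h$-vector in Theorem~\ref{thm:main} cannot be omitted. For the disjoint union $\Delta$ of two $2$-simplices, the $h$-vector is $(1,3,-3,1)$ and $h(\mathrm{sd}_{\mathcal A}(\Delta),x)=1+21x+3x^2+x^3$ is not real-rooted.
\end{itemize}
\end{theorem}

The polynomials $p_{d,k}$ do not satisfy a recursion with nonnegative coefficients that we can use among themselves alone. They are the members $\langle a^{d-k}b^k\rangle$ of a family $\langle c^ia^jb^k\rangle$, $i+j+k=d$, and the interlacing in Theorem~\ref{thm:main} is a special case of a statement for this whole family, part $(A_n)$ of Theorem~\ref{thm:ind}. Section~\ref{sec:interlacing} turns interlacing into a bilinear inequality, Section~\ref{sec:enum} constructs the family and its recursions, Section~\ref{sec:two} works out degree two by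 hand, Section~\ref{sec:ind} contains the induction, and Section~\ref{sec:final} deduces the two theorems above.

\section{Interlacing as a bilinear inequality}\label{sec:interlacing}

The definition of $\ll$ refers to roots, and roots behave badly under addition. The recursions below are sums, and one of them has a term with a negative sign. We therefore replace $f\ll g$ by an inequality that is linear in $f$ and in $g$.

Let $\mathbb H=\{x\in\mathbb C:\operatorname{Im}x>0\}$, and let $\arg$ take values in $(0,\pi)$ on $\mathbb H$. For real polynomials $f,g$ and $x\in\mathbb H$ put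
\[
\omega(f,g)(x)=\operatorname{Im}\bigl(g(x)\overline{f(x)}\bigr).
\]
The form $\omega$ is $\mathbb R$-bilinear and antisymmetric; in particular $\omega(f,f)=0$. We write $\omega(f,g)\ge0$ if the inequality holds at every point of $\mathbb H$.

\begin{lemma}\label{lem:omega}
For $f,g\in\mathcal R$ we have $f\ll g$ if and only if $\omega(f,g)\ge0$.
\end{lemma}

\begin{proof}
For $f\in\mathcal R$ with roots $r_1,\dots,r_m$ put $A_f(x)=\sum_i\arg(x-r_i)$. This is a continuous function on $\mathbb H$. Since the leading coefficient of $f$ is positive, $f=|f|e^{iA_f}$ on $\mathbb H$, and therefore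
\[
\omega(f,g)=|f|\,|g|\sin(A_g-A_f),
\]
where $|f|\,|g|>0$ on $\mathbb H$. For $x=\xi+i\eta\in\mathbb H$ and real $r$,
\[
\int_{-\infty}^r\frac{\operatorname{Im}x}{|x-y|^2}\,dy=\frac\pi2+\arctan\frac{r-\xi}{\eta}=\arg(x-r).
\]
Summing over the roots, all of which are $\le0$, gives $A_f(x)=\int_{-\infty}^0N_f(y)\frac{\operatorname{Im}x}{|x-y|^2}\,dy$.

If $f\ll g$, then $0\le A_g(x)-A_f(x)\le\int_{-\infty}^0\frac{\operatorname{Im}x}{|x-y|^2}\,dy=\arg x<\pi$, so $\omega(f,g)\ge0$.

Conversely, let $\omega(f,g)\ge0$. Then $A_g-A_f$ takes values in the union of the disjoint intervals $[2\pi k,2\pi k+\pi]$, $k\in\mathbb Z$. It is continuous and $\mathbb H$ is connected, so all values lie in one of them. As $x\to1$ in $\mathbb H$, both $A_f$ and $A_g$ tend to $0$, because all roots are less than $1$. Hence $k=0$. Let $y$ be real and not a root of $fg$, and let $x=y+i\varepsilon$ with $\varepsilon\to0^+$. Then $\arg(x-r)$ tends to $\pi$ if $r>y$ and to $0$ if $r<y$, so $A_g-A_f\to\pi(N_g(y)-N_f(y))$. This gives $0\le N_g(y)-N_f(y)\le1$ for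 all but finitely many $y$, and then for all $y$ because $N_f$ and $N_g$ are right-continuous.
\end{proof}

Lemma~\ref{lem:omega} assumes that both polynomials are real-rooted. The next lemma is the one that produces new real-rooted polynomials.

\begin{lemma}\label{lem:produce}
Let $f\in\mathcal R$, and let $g\ne0$ have nonnegative coefficients. If $\omega(f,g)\ge0$, then $g\in\mathcal R$ and $f\ll g$. If $\omega(g,f)\ge0$, then $g\in\mathcal R$ and $g\ll f$.
\end{lemma}

\begin{proof}
The function $g/f$ is holomorphic on $\mathbb H$, and $\operatorname{Im}(g/f)=\omega(f,g)/|f|^2$. In both cases its image lies in a closed half-plane bounded by the real axis. If $g/f$ is constant, the constant is nonzero. Otherwise the image is open by the open mapping theorem, so it does not meet the real axis. Either way $g$ has no zero in $\mathbb H$, and, being real, none in the lower half-plane. So $g\in\mathcal R$, and Lemma~\ref{lem:omega} applies.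
\end{proof}

The rest of the paper uses five rules.

\begin{lemma}\label{lem:rules}
All polynomials $f,g,f_i,g_j$ below are in $\mathcal R$, and all sums are finite and nonempty.
\begin{itemize}
\item[(a)] $f\ll f$ and $f\ll xf$. Multiplying $f$ or $g$ by a positive constant does not affect $f\ll g$.
\item[(b)] \emph{(Shift)} If $f\ll g$, then $g\ll xf$.
\item[(c)] \emph{(Sums)} If $f\ll g_j$ for all $j$, then $f\ll\sum_jg_j$. If $f_i\ll g$ for all $i$, then $\sum_if_i\ll g$. If $f_i\ll g_j$ for all $i,j$, then $\sum_if_i\ll\sum_jg_j$.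
\item[(d)] \emph{(Closed chains)} If $f_0\ll f_1\ll\cdots\ll f_m$ and $f_0\ll f_m$, then $f_i\ll f_j$ for all $i\le j$.
\item[(e)] \emph{(Reversal)} If $f\ll g$ and $n\ge\deg f$, then $x^nf(1/x)\ll x^{n+1}g(1/x)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The function $N_{xf}-N_f$ is the indicator function $\mathbf 1_{y<0}$, and $N_{\lambda f}=N_f$ for $\lambda>0$.

(b) We have $N_{xf}-N_g=\mathbf 1_{y<0}-(N_g-N_f)$. For $y<0$ this is $1-0$ or $1-1$. For $y\ge0$ all terms vanish, because the roots are $\le0$.

(c) In the first case $\omega(f,\sum_jg_j)=\sum_j\omega(f,g_j)\ge0$ by Lemma~\ref{lem:omega}, and Lemma~\ref{lem:produce} applies to the sum. The second case is the same with the arguments of $\omega$ interchanged. In the third case the second gives $\sum_if_i\ll g_j$ for each $j$, and then the first applies.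

(d) For $i\le j$ we have $N_{f_0}\le N_{f_i}\le N_{f_j}\le N_{f_m}\le N_{f_0}+1$.

(e) Put $f^*(x)=x^nf(1/x)$ and $g^*(x)=x^{n+1}g(1/x)$. These are nonzero polynomials with nonnegative coefficients, since $\deg g\le\deg f+1\le n+1$. The nonzero roots of $f^*$ are reciprocals of roots of $f$, so $f^*\in\mathcal R$. For $x\in\mathbb H$ let $z=1/\bar x=x/|x|^2\in\mathbb H$. Then $f(1/x)=\overline{f(z)}$ and $g(1/x)=\overline{g(z)}$, so
\[
\omega(f^*,g^*)(x)=|x|^{2n}\operatorname{Im}\bigl(x\,\overline{g(z)}f(z)\bigr)=|x|^{2n+2}\operatorname{Im}\bigl(zf(z)\overline{g(z)}\bigr).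
\]
The last imaginary part is the value of $\omega(g,xf)$ at $z$, which is $\ge0$ by (b) and Lemma~\ref{lem:omega}. Now apply Lemma~\ref{lem:produce}.
\end{proof}

The relation $\ll$ is not transitive: $1\ll x\ll x^2$, but $1\ll x^2$ fails. So in (d) the hypothesis $f_0\ll f_m$ is needed, and each time we build a chain we must compare its two ends by a separate argument.

\section{The polynomials $p_{d,k}$ and their recursions}\label{sec:enum}

\subsection{Counting faces}

Let $\{(v_i,F_i)\}$ be a face of $\mathrm{sd}_{\mathcal A}(\Delta)$. By (ii) the distinct sets among the $F_i$ form a chain $G_1\subsetneq\cdots\subsetneq G_m$. Put $G_0=\varnothing$ and $E_r=\{v_i:F_i=G_r\}$. Then $\varnothing\ne E_r\subseteq G_r$, and $E_r\cap G_{r-1}=\varnothing$: a vertex $v_i$ in this intersection would give $G_r=F_i\subseteq G_{r-1}$ by (iii). Conversely, take a chain $G_1\subsetneq\cdots\subsetneq G_m$ of nonempty faces of $\Delta$ and nonempty sets $E_r\subseteq G_r\setminus G_{r-1}$. The pairs $(v,G_r)$ with $v\in E_r$ satisfy (i) because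 the sets $G_r\setminus G_{r-1}$ are disjoint, they satisfy (ii), and they satisfy (iii) because $v\in E_r\cap G_s$ forces $s\ge r$.

So the faces of $\mathrm{sd}_{\mathcal A}(\Delta)$ with $G_m=F$ correspond to ordered set partitions $(B_1,\dots,B_m)$ of $F$, where $B_r=G_r\setminus G_{r-1}$, together with a nonempty subset $E_r$ of each block. Every subset of $F$ is a face of $\Delta$, so all such data occur. The number $\phi(n,j)$ of these faces that have $j$ vertices depends only on $n=|F|$ and $j$. It vanishes for $j>n$, and $\phi(n,n)>0$; hence $\mathrm{sd}_{\mathcal A}(\Delta)$ has the same dimension as $\Delta$. The empty face corresponds to $F=\varnothing$, $m=0$.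

Let $\phi_n(y)=\sum_j\phi(n,j)y^j$. A block of size $k$ contributes the weight $(1+y)^k-1$, and the exponential generating function of these weights is $e^{(1+y)s}-e^s$. Ordered partitions into $m$ blocks have the $m$-th power as their generating function, so
\[
\sum_{n\ge0}\phi_n(y)\frac{s^n}{n!}=\sum_{m\ge0}\bigl(e^{(1+y)s}-e^s\bigr)^m=\frac1{1-e^{(1+y)s}+e^s}.
\]
To pass to $h$-polynomials put $g_n(x)=\sum_j\phi(n,j)x^j(1-x)^{n-j}=(1-x)^n\phi_n\bigl(\frac x{1-x}\bigr)$. Substituting $1+y=\frac1{1-x}$ and $s=(1-x)u$ gives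
\begin{equation}\label{eq:G}
G_x(u):=\sum_{n\ge0}g_n(x)\frac{u^n}{n!}=\frac1{1-e^u+e^{(1-x)u}} .
\end{equation}
For instance $\phi_2(y)=(2y+y^2)+2y^2$, and $g_0=1$, $g_1=x$, $g_2=2x+x^2$.

\subsection{The bracket}

The formula for $p_{d,k}$ will be a binomial sum in the $g_i$, and \eqref{eq:G} is a relation between three such sums. Both become transparent if $g_n$ is treated as the $n$-th power of a letter. Let $D$ be an indeterminate and let
\[
\langle\,\cdot\,\rangle\colon\mathbb R[x][D]\to\mathbb R[x]
\]
be the $\mathbb R[x]$-linear map with $\langle D^n\rangle=g_n$. The bracket is linear but not multiplicative. Put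
\[
a=D+1-x,\qquad b=D,\qquad c=D+1,
\]
so that
\begin{equation}\label{eq:diff}
c-a=x,\qquad c-b=1,\qquad a-b=1-x .
\end{equation}
For $0\le k\le d$ define $p_{d,k}=\langle a^{d-k}b^k\rangle$.

\begin{proposition}\label{prop:formula}
For every $(d-1)$-dimensional complex $\Delta$,
\[
h(\mathrm{sd}_{\mathcal A}(\Delta),x)=\sum_{k=0}^dh_k(\Delta)\,p_{d,k}(x).
\]
\end{proposition}

\begin{proof}
Sorting the faces of $\mathrm{sd}_{\mathcal A}(\Delta)$ by $F=G_m$ gives
\[
h(\mathrm{sd}_{\mathcal A}(\Delta),x)=\sum_if_{i-1}(\Delta)\sum_j\phi(i,j)x^j(1-x)^{d-j}=\sum_if_{i-1}(\Delta)(1-x)^{d-i}g_i(x).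
\]
Substituting $x=y/(1+y)$ in the definition of $h(\Delta,x)$ and multiplying by $(1+y)^d$ gives $\sum_if_{i-1}(\Delta)y^i=\sum_kh_k(\Delta)y^k(1+y)^{d-k}$, that is, $f_{i-1}(\Delta)=\sum_k\binom{d-k}{i-k}h_k(\Delta)$. The coefficient of $h_k(\Delta)$ is therefore
\[
\sum_{i=k}^d\binom{d-k}{i-k}(1-x)^{d-i}\langle D^i\rangle=\bigl\langle(D+1-x)^{d-k}D^k\bigr\rangle .\qedhere
\]
\end{proof}

The letters $a$ and $b$ come from the $h$-vector. The letter $c$ comes from the triangulation: it is needed to write \eqref{eq:G} in terms of the bracket.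

\begin{lemma}\label{lem:identities}
We have $\langle1\rangle=1$ and
\begin{equation}\label{eq:abc}
\langle c^n\rangle=\langle a^n\rangle+\langle b^n\rangle\qquad(n\ge1).
\end{equation}
Moreover, for $i+j+k=n$,
\begin{equation}\label{eq:rev}
x^n\langle c^ia^jb^k\rangle(1/x)=\langle c^ib^ja^k\rangle(x).
\end{equation}
\end{lemma}

\begin{proof}
Apply the bracket coefficientwise to formal power series. Then $\langle e^{bu}\rangle=G_x(u)$, $\langle e^{cu}\rangle=e^uG_x(u)$ and $\langle e^{au}\rangle=e^{(1-x)u}G_x(u)$. So \eqref{eq:G} reads $\langle e^{bu}\rangle-\langle e^{cu}\rangle+\langle e^{au}\rangle=1$, and comparing coefficients of $u^n$ gives \eqref{eq:abc}.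

For \eqref{eq:rev} take three variables $u_1,u_2,u_3$ and put $u=u_1+u_2+u_3$. Since $u_1c+u_2a+u_3b=uD+u_1+(1-x)u_2$,
\begin{equation}\label{eq:egf3}
\langle e^{u_1c+u_2a+u_3b}\rangle=e^{u_1+(1-x)u_2}\,G_x(u).
\end{equation}
The coefficient of $u_1^iu_2^ju_3^k/(i!\,j!\,k!)$ is $\langle c^ia^jb^k\rangle$. Replace $x$ by $1/x$ and each $u_l$ by $xu_l$, working with coefficients in $\mathbb R[x,x^{-1}]$; this turns the coefficient into the left side of \eqref{eq:rev}. Multiplying numerator and denominator by $e^{(1-x)u}$ shows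
\[
G_{1/x}(xu)=\frac1{1-e^{xu}+e^{(x-1)u}}=e^{(1-x)u}G_x(u).
\]
So the right side of \eqref{eq:egf3} becomes $e^{xu_1+(x-1)u_2+(1-x)(u_1+u_2+u_3)}G_x(u)=e^{u_1+(1-x)u_3}G_x(u)$. By \eqref{eq:egf3} with $u_2,u_3$ interchanged, this is $\langle e^{u_1c+u_2b+u_3a}\rangle$.
\end{proof}

\subsection{Recursions with nonnegative coefficients}

The relation $a-b=1-x$ gives $p_{n+1,j}-p_{n+1,j+1}=(1-x)p_{n,j}$. This determines the $p_{n+1,j}$ once one of them is known, but it has a negative term, and it does not even show that the coefficients are nonnegative. The missing value is supplied by \eqref{eq:abc}: $p_{n+1,n+1}=\langle c^{n+1}-a^{n+1}\rangle$, which is divisible by $c-a=x$. This suggests following the differences $\langle(c^{n-j}-a^{n-j})b^j\rangle$, divided by $x$, along with the $p_{n,j}$. For $0\le j\le n$ put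
\[
w_{n,j}=\langle c^{n-j}b^j\rangle,\qquad t_{n,j}=\sum_{e+l=n-j-1}\langle c^ea^lb^j\rangle,\qquad q_{n,j}=p_{n,j}+t_{n,j},
\]
where $e,l\ge0$ and $t_{n,n}=0$. From $c^m-a^m=(c-a)\sum_{e+l=m-1}c^ea^l$ we get
\begin{equation}\label{eq:xt}
x\,t_{n,j}=w_{n,j}-p_{n,j}.
\end{equation}
The polynomials $q_{n,j}$ are introduced because they are the consecutive differences of the $t_{n+1,j}$.

\begin{lemma}\label{lem:rec}
Let $n\ge0$ and $0\le j\le n+1$, and let $i$ range over $0,\dots,n$. Then
\begin{align}
t_{n+1,j}&=\sum_{i\ge j}q_{n,i},\label{eq:t}\\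
p_{n+1,j}&=x\sum_{i<j}q_{n,i}+\sum_{i\ge j}w_{n,i},\label{eq:p}\\
w_{n+1,j}&=x\sum_{i}q_{n,i}+\sum_{i\ge j}w_{n,i}.\label{eq:w}
\end{align}
Moreover $p_{n+1,n+1}=x\,t_{n+1,0}$, and for $0\le j\le n$,
\begin{equation}\label{eq:qdiff}
q_{n+1,j}-q_{n+1,j+1}=(1-x)p_{n,j}+q_{n,j}.
\end{equation}
Every $\langle c^ia^jb^k\rangle$ and every $q_{n,j}$ is nonzero with nonnegative coefficients.
\end{lemma}

\begin{proof}
Let $0\le j\le n$. By \eqref{eq:diff},
\begin{align*}
w_{n+1,j}-w_{n+1,j+1}&=\langle c^{n-j}b^j(c-b)\rangle=w_{n,j},\\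
p_{n+1,j}-p_{n+1,j+1}&=\langle a^{n-j}b^j(a-b)\rangle=(1-x)p_{n,j}.
\end{align*}
By \eqref{eq:xt}, $w_{n,j}-(1-x)p_{n,j}=xt_{n,j}+xp_{n,j}=xq_{n,j}$. Subtracting the two displayed lines and using \eqref{eq:xt} at level $n+1$ gives $t_{n+1,j}-t_{n+1,j+1}=q_{n,j}$. Since $t_{n+1,n+1}=0$, this proves \eqref{eq:t}; adding the second displayed line proves \eqref{eq:qdiff}.

By \eqref{eq:abc} and \eqref{eq:xt}, $p_{n+1,n+1}=\langle c^{n+1}\rangle-\langle a^{n+1}\rangle=xt_{n+1,0}=x\sum_iq_{n,i}$. Adding the differences $p_{n+1,i}-p_{n+1,i+1}=w_{n,i}-xq_{n,i}$ for $i\ge j$ gives \eqref{eq:p}. Then $w_{n+1,j}=p_{n+1,j}+xt_{n+1,j}$ gives \eqref{eq:w}.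

We have $p_{0,0}=q_{0,0}=w_{0,0}=1$. By induction, \eqref{eq:t}--\eqref{eq:w} show that all $p_{n,j},q_{n,j},w_{n,j}$ are nonzero with nonnegative coefficients; in \eqref{eq:p} at least one of the two sums is nonempty. Finally $c=a+x$ gives $\langle c^ia^jb^k\rangle=\sum_l\binom il x^l\langle a^{i+j-l}b^k\rangle$, a positive combination of polynomials $x^lp_{n-l,k}$ with $n=i+j+k$.
\end{proof}

The recursions give the following values, listed in the order $j=0,1,\dots,n$.
\begin{equation}\label{eq:table}
\begin{array}{c|l|l}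
 & n=1 & n=2\\ \hline
p_{n,j} & 1,\ \ x & 1+2x,\ \ 3x,\ \ 2x+x^2\\
t_{n,j} & 1,\ \ 0 & 2+x,\ \ x,\ \ 0\\
q_{n,j} & 2,\ \ x & 3+3x,\ \ 4x,\ \ 2x+x^2\\
w_{n,j} & 1+x,\ \ x & 1+4x+x^2,\ \ 3x+x^2,\ \ 2x+x^2
\end{array}
\end{equation}
The $p_{2,j}$ are the three polynomials of Example~\ref{ex:graph}. One more application of \eqref{eq:p} yields
\begin{equation}\label{eq:p3}
p_{3,0}=1+9x+3x^2,\quad p_{3,1}=8x+5x^2,\quad p_{3,2}=5x+8x^2,\quad p_{3,3}=3x+9x^2+x^3 .
\end{equation}

\section{Degree two by hand}\label{sec:two}

By a \emph{monomial} we mean a product $c^ia^jb^k$, remembered together with its exponents $\deg_c,\deg_a,\deg_b$; its degree is $i+j+k$. For monomials $X,Y$ of the same degree write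
\[
X\preceq Y\quad\Longleftrightarrow\quad\deg_aX\ge\deg_aY\ \text{ and }\ \deg_bX\le\deg_bY .
\]
The smallest monomial of degree $n$ is $a^n$ and the largest is $b^n$. We want to show that $X\preceq Y$ implies $\langle X\rangle\ll\langle Y\rangle$.

In degree one, $\langle a\rangle=1$, $\langle c\rangle=1+x$, $\langle b\rangle=x$, and these satisfy $1\ll1+x\ll x$ and $1\ll x$. In degree two, \eqref{eq:table} and $\langle ac\rangle=\langle a^2\rangle+x\langle a\rangle$ give
\[
\begin{array}{c|cccccc}
X & a^2 & ac & c^2 & ab & cb & b^2\\ \hline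
\langle X\rangle & 1+2x & 1+3x & 1+4x+x^2 & 3x & 3x+x^2 & 2x+x^2\\
\text{roots} & -\frac12 & -\frac13 & -2\pm\sqrt3 & 0 & 0,\,-3 & 0,\,-2
\end{array}
\]
One can read the interlacing off the roots, but the following derivation is the one that generalizes.

\emph{Multiplying by a letter.} For $X=a,c,b$ we have $\langle X\rangle\ll\langle aX\rangle$: these are the relations $1\ll1+2x$, $1+x\ll1+3x$ and $x\ll3x$. Reversing them by Lemma~\ref{lem:rules}(e) with $n=1$ gives $x\ll2x+x^2$, $1+x\ll3x+x^2$ and $1\ll3x$, which say $\langle X\rangle\ll\langle bX\rangle$ for $X=b,c,a$.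

\emph{Changing a letter.} Take $X=c$. In $\langle c^2\rangle=\langle ac\rangle+x\langle c\rangle$, the root $-\frac13$ of $\langle ac\rangle$ lies between the roots $0$ and $-1$ of $x\langle c\rangle$; this is the shift of $\langle c\rangle\ll\langle ac\rangle$. So $\langle ac\rangle$ interlaces both summands, and $\langle ac\rangle\ll\langle c^2\rangle$. In $\langle c^2\rangle=\langle cb\rangle+\langle c\rangle$ both summands interlace $\langle cb\rangle$, so $\langle c^2\rangle\ll\langle cb\rangle$. The same two lines with $X=a$ and $X=b$ give $\langle a^2\rangle\ll\langle ac\rangle\ll\langle ab\rangle$ and $\langle ab\rangle\ll\langle cb\rangle\ll\langle b^2\rangle$.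

\emph{Closing the chain.} By \eqref{eq:abc}, $\langle a^2\rangle=\langle c^2-b^2\rangle=\langle c\rangle+\langle b\rangle$ and $\langle b^2\rangle=\langle c^2-a^2\rangle=x(\langle c\rangle+\langle a\rangle)$. Degree one gives $\langle c\rangle+\langle a\rangle\ll\langle c\rangle+\langle b\rangle$, that is, $2+x\ll1+2x$, and its shift is $\langle a^2\rangle\ll\langle b^2\rangle$. Lemma~\ref{lem:rules}(d), applied to the chains $a^2,ac,c^2,cb,b^2$ and $a^2,ac,ab,cb,b^2$, now covers all pairs $X\preceq Y$.

The only incomparable pair is $c^2$, $ab$, and here interlacing fails in both directions: the root $0$ of $3x$ is larger than both roots of $1+4x+x^2$. So one cannot expect all brackets of a given degree to interlace.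

The second and third moves work in every degree without change. Everything therefore depends on the first move, $\langle X\rangle\ll\langle aX\rangle$, which above we only read off the table. Its basic case is $p_{n,j}\ll p_{n+1,j}$. In view of \eqref{eq:p} and the rule for sums, it is enough to know $p_{n,j}\ll w_{n,i}$ for $i\ge j$ and $p_{n,j}\ll xq_{n,i}$ for $i<j$. The first relation compares two monomials of degree $n$. The second is the shift of $q_{n,i}\ll p_{n,j}$, which is a statement of a different kind, because $q_{n,i}=p_{n,i}+t_{n,i}$ mixes brackets of degrees $n$ and $n-1$. It has to be carried through the induction, and to carry it we shall also need the $q_{n,i}$ to interlace one another.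

\section{The induction}\label{sec:ind}

\begin{theorem}\label{thm:ind}
For every $n\ge0$ the following hold.
\begin{itemize}
\item[$(A_n)$] $\langle X\rangle\in\mathcal R$ for every monomial $X$ of degree $n$, and $\langle X\rangle\ll\langle Y\rangle$ whenever $X\preceq Y$ have degree $n$.
\item[$(B_n)$] $q_{n,i}\in\mathcal R$ for all $i$, and $q_{n,i}\ll q_{n,j}$ for $0\le i\le j\le n$.
\item[$(C_n)$] $q_{n,i}\ll p_{n,j}$ and $q_{n,i}\ll w_{n,j}$ for $0\le i\le j\le n$.
\end{itemize}
Moreover $\langle X\rangle\ll\langle aX\rangle$ and $\langle X\rangle\ll\langle bX\rangle$ for every monomial $X$.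
\end{theorem}

\begin{proof}
For $n=0$ every polynomial in $(A_0)$, $(B_0)$, $(C_0)$ equals $1$. Assume $(A_n)$, $(B_n)$, $(C_n)$. We write $p_j,q_j,w_j$ for the polynomials at level $n$ and $p'_j,q'_j,w'_j,t'_j$ for those at level $n+1$. References (a)--(e) are to Lemma~\ref{lem:rules}. Steps 1 and 2 prove the last sentence of the theorem for monomials of degree $n$.

\medskip\noindent\textbf{Step 1: $\langle X\rangle\ll\langle aX\rangle$ for every monomial $X$ of degree $n$.}
Fix $0\le j\le n$ and put $Z_r=\langle c^ra^{n-j-r}b^j\rangle$ for $0\le r\le n-j$. Thus $Z_0=p_j$, $Z_{n-j}=w_j$, and $Z_s\ll Z_r$ for $s\le r$ by $(A_n)$. We first compare the two extreme polynomials with $p'_j=x\sum_{i<j}q_i+\sum_{i\ge j}w_i$, term by term.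

For $i<j$, $(C_n)$ gives $q_i\ll p_j$ and $q_i\ll w_j$, hence $p_j\ll xq_i$ and $w_j\ll xq_i$ by (b). For $i\ge j$ we have $a^{n-j}b^j\preceq c^{n-i}b^i$ and $c^{n-j}b^j\preceq c^{n-i}b^i$, hence $p_j\ll w_i$ and $w_j\ll w_i$ by $(A_n)$. By (c), $p_j\ll p'_j$ and $w_j\ll p'_j$.

For the intermediate $Z_r$ we have no relation with the $q_i$, and none is needed: the chain $p_j\ll Z_r\ll w_j\ll p'_j$ is closed by $p_j\ll p'_j$, so $Z_r\ll p'_j$ by (d). Now let $X=c^ra^{n-j-r}b^j$, so that $\langle X\rangle=Z_r$. For $0\le s<r$, the relation $c-a=x$ gives $\langle c^{s+1}a^{n-j-s}b^j\rangle-\langle c^sa^{n+1-j-s}b^j\rangle=xZ_s$. Summing over $s$,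
\[
\langle aX\rangle=\langle c^ra^{n+1-j-r}b^j\rangle=p'_j+\sum_{s<r}xZ_s .
\]
Since $Z_s\ll Z_r$, (b) gives $Z_r\ll xZ_s$. So $Z_r$ interlaces every summand, and $\langle X\rangle\ll\langle aX\rangle$ by (c).

\medskip\noindent\textbf{Step 2: $\langle X\rangle\ll\langle bX\rangle$ for every monomial $X$ of degree $n$.}
Let $\tilde X$ be $X$ with $a$ and $b$ interchanged, and put $f=\langle\tilde X\rangle$, $g=\langle a\tilde X\rangle$. Step 1 gives $f\ll g$. By \eqref{eq:rev}, $\langle X\rangle=x^nf(1/x)$ and $\langle bX\rangle=x^{n+1}g(1/x)$; the first identity also shows $\deg f\le n$. Apply (e).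

\medskip\noindent\textbf{Step 3: $(A_{n+1})$.}
Let $X$ have degree $n$. By \eqref{eq:diff},
\[
\langle cX\rangle=\langle aX\rangle+x\langle X\rangle=\langle bX\rangle+\langle X\rangle .
\]
Step 1 and (b) give $\langle aX\rangle\ll x\langle X\rangle$, so the first expression gives $\langle aX\rangle\ll\langle cX\rangle$ by (a) and (c). Step 2 and the second expression give $\langle cX\rangle\ll\langle bX\rangle$ in the same way. Every monomial of degree $n+1$ has the form $aX$, $bX$ or $cX$, so all their brackets are in $\mathcal R$. Call the replacement of one $a$ by $c$, or of one $c$ by $b$, a \emph{move}. We have shown that $\langle X'\rangle\ll\langle X''\rangle$ if $X''$ arises from $X'$ by a move in degree $n+1$.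

To close the chains we compare $a^{n+1}$ with $b^{n+1}$. By \eqref{eq:abc} and \eqref{eq:diff},
\[
\langle a^{n+1}\rangle=\langle c^{n+1}-b^{n+1}\rangle=\sum_{i=0}^n\langle c^ib^{n-i}\rangle,\qquad
\langle b^{n+1}\rangle=\langle c^{n+1}-a^{n+1}\rangle=x\sum_{i=0}^n\langle c^ia^{n-i}\rangle .
\]
For all $i,i'$ we have $c^ia^{n-i}\preceq c^{i'}b^{n-i'}$, since the right side has no $a$ and the left side has no $b$. By $(A_n)$ and (c), $\sum_i\langle c^ia^{n-i}\rangle\ll\langle a^{n+1}\rangle$, and (b) gives $\langle a^{n+1}\rangle\ll\langle b^{n+1}\rangle$.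

Let $X\preceq Y$ have degree $n+1$. Replace $\deg_aX-\deg_aY$ letters $a$ of $X$ by $c$. The result has $n+1-\deg_aY-\deg_bX=\deg_cY+(\deg_bY-\deg_bX)$ letters $c$, so we can replace $\deg_bY-\deg_bX$ of them by $b$, and we arrive at $Y$. Apply this to the three relations $a^{n+1}\preceq X\preceq Y\preceq b^{n+1}$. Then $X$ and $Y$ lie, in this order, on a chain of moves from $a^{n+1}$ to $b^{n+1}$, and (d) gives $\langle X\rangle\ll\langle Y\rangle$.

\medskip\noindent\textbf{Step 4: $(B_{n+1})$.}
We compare neighbors $q'_j,q'_{j+1}$ through their difference \eqref{eq:qdiff}, which involves $p_j$ and $q_j$. So we first show that these two polynomials interlace $q'_{j+1}$. Let $0\le j\le n$. By \eqref{eq:p},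
\[
q'_{j+1}=x\sum_{i\le j}q_i+\sum_{i>j}w_i+t'_{j+1},
\]
and the last term has two expressions, one from \eqref{eq:t} and one from the definition:
\[
t'_{j+1}=\sum_{i>j}q_i=\sum_{e+l=n-j-1}\langle c^ea^lb^{j+1}\rangle .
\]
For $j=n$ both sums are empty and the term is absent.

\emph{Claim: $p_j\ll q'_{j+1}$.} For $i\le j$, $(C_n)$ gives $q_i\ll p_j$, so $p_j\ll xq_i$. For $i>j$, $p_j\ll w_i$ by $(A_n)$. For $t'_{j+1}$ use the second expression: $a^{n-j}b^j\preceq c^ea^lb^{j+1}$ because $l\le n-j-1$, so $p_j\ll\langle c^ea^lb^{j+1}\rangle$ by $(A_n)$. Apply (c). In particular $q'_{j+1}\in\mathcal R$.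

\emph{Claim: $q_j\ll q'_{j+1}$.} For $i\le j$, $(B_n)$ gives $q_i\ll q_j$, so $q_j\ll xq_i$. For $i>j$, $q_j\ll w_i$ by $(C_n)$. For $t'_{j+1}$ use the first expression: $q_j\ll q_i$ for $i>j$ by $(B_n)$. Apply (c).

By \eqref{eq:qdiff}, $q'_j=q'_{j+1}+q_j+p_j-xp_j$. The rule for sums does not cover the negative term, but antisymmetry does:
\[
\omega(q'_j,q'_{j+1})=\omega(q_j,q'_{j+1})+\omega(p_j,q'_{j+1})+\omega(q'_{j+1},xp_j).
\]
The first two terms are $\ge0$ by the claims, and the third is $\ge0$ because $q'_{j+1}\ll xp_j$ by the first claim and (b). Since $q'_j$ is nonzero with nonnegative coefficients, Lemma~\ref{lem:produce} gives $q'_j\in\mathcal R$ and $q'_j\ll q'_{j+1}$ for $0\le j\le n$.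

It remains to close the chain. We have $q'_0=p'_0+t'_0$, and $q'_{n+1}=p'_{n+1}=xt'_0$ by Lemma~\ref{lem:rec}. Since $xt'_0=\langle b^{n+1}\rangle\in\mathcal R$, also $t'_0\in\mathcal R$, and $t'_0\ll xt'_0$ by (a). Further $p'_0\ll p'_{n+1}$ by $(A_{n+1})$. So $q'_0\ll q'_{n+1}$ by (c), and (d) gives $(B_{n+1})$.

\medskip\noindent\textbf{Step 5: $(C_{n+1})$.}
Let $0\le i\le j\le n+1$. Since $a^{n+1-i}b^i\preceq a^{n+1-j}b^j$ and $a^{n+1-i}b^i\preceq c^{n+1-j}b^j$, $(A_{n+1})$ gives $p'_i\ll p'_j$ and $p'_i\ll w'_j$. As $q'_i=p'_i+t'_i$ and all of $q'_i,p'_j,w'_j$ are in $\mathcal R$, Lemma~\ref{lem:omega} reduces the claim to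
\[
\omega(t'_i,p'_j)\ge0\qquad\text{and}\qquad\omega(t'_i,w'_j)\ge0 .
\]
If $i=n+1$, then $t'_i=0$. Let $i\le n$. By \eqref{eq:p} and \eqref{eq:w}, each of $p'_j$, $w'_j$ has the form $x\sum_{l<m}q_l+\sum_{l\ge j}w_l$, with $m=j$ and $m=n+1$ respectively. In both cases $i\le m\le n+1$. We treat the two sums separately, again using both expressions for $t'_i$.

For the second sum let $j\le l\le n$. By definition $t'_i$ is a sum of brackets $\langle c^ea^{k}b^i\rangle$ with $e+k=n-i$, and $c^ea^kb^i\preceq c^{n-l}b^l$ because $l\ge i$. So $\omega(t'_i,w_l)\ge0$ by $(A_n)$.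

For the first sum put
\[
L=\sum_{l<i}q_l,\qquad M=\sum_{i\le l<m}q_l,\qquad U=\sum_{l\ge m}q_l ,
\]
where empty sums are $0$. By \eqref{eq:t}, $t'_i=M+U$, so
\[
\omega\Bigl(t'_i,\,x\sum_{l<m}q_l\Bigr)=\omega(M,xL)+\omega(U,xL)+\omega(U,xM)+\omega(M,xM).
\]
The first three terms expand into terms $\omega(q_l,xq_{l'})$ with $l'<l$. Each is $\ge0$, since $q_{l'}\ll q_l$ by $(B_n)$ and hence $q_l\ll xq_{l'}$. The fourth term cannot be expanded in this way, because it contains pairs with $l'>l$, for which $(B_n)$ points in the wrong direction. Instead we keep $M$ whole. If $M\ne0$, then $q_i\ll M$ by $(B_n)$ and (c), so $M\in\mathcal R$, and $M\ll xM$ by (a). Hence $\omega(M,xM)\ge0$. This completes Step 5 and the induction.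
\end{proof}

\section{Proofs of the main theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The formula is Proposition~\ref{prop:formula}, and the $p_{d,k}$ have nonnegative coefficients by Lemma~\ref{lem:rec}. For $i\le j$ we have $a^{d-i}b^i\preceq a^{d-j}b^j$, so $p_{d,i}\ll p_{d,j}$ by $(A_d)$. Let $h_k(\Delta)\ge0$ for all $k$. The terms with $h_k(\Delta)>0$ form a nonempty sum, since $h_0(\Delta)=1$, and $p_{d,0}\ll h_k(\Delta)p_{d,k}$ for each of them. Lemma~\ref{lem:rules}(c) gives $p_{d,0}\ll h(\mathrm{sd}_{\mathcal A}(\Delta),x)$. In particular this polynomial is real-rooted.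
\end{proof}

The hypothesis on the $h$-vector enters only in this last application of the rule for sums.

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(i) If not all $\lambda_k$ vanish, let $m$ be the least index with $\lambda_m>0$. Then $p_{d,m}\ll\lambda_kp_{d,k}$ whenever $\lambda_k>0$, so $p_{d,m}\ll\sum_k\lambda_kp_{d,k}$ by Lemma~\ref{lem:rules}(c), and the sum is in $\mathcal R$.

(ii) Both polynomials are in $\mathcal R$ by Proposition~\ref{prop:formula} and (i). Put $\lambda_i=h_i(\Delta)$ and $\mu_j=h_j(\Gamma)$. Bilinearity and antisymmetry give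
\[
\omega\Bigl(\sum_i\lambda_ip_{d,i},\sum_j\mu_jp_{d,j}\Bigr)=\sum_{i<j}(\lambda_i\mu_j-\lambda_j\mu_i)\,\omega(p_{d,i},p_{d,j})\ge0 ,
\]
and Lemma~\ref{lem:omega} applies.

(iii) Since $h(\Sigma,x)=1$, Proposition~\ref{prop:formula} gives $h(\mathrm{sd}_{\mathcal A}(\Sigma),x)=p_{d,0}$, and $x^dp_{d,0}(1/x)=p_{d,d}$ by \eqref{eq:rev}. Apply Lemma~\ref{lem:rules}(c) to the relations $p_{d,0}\ll h_k(\Delta)p_{d,k}\ll p_{d,d}$ for the $k$ with $h_k(\Delta)>0$.

(iv) This is the last sentence of Theorem~\ref{thm:ind} for $X=a^{d-k}b^k$.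

(v) Passing from one triangle to two disjoint triangles doubles every face number except $f_{-1}=1$. Hence $h(\Delta,x)=2\cdot1-(1-x)^3=1+3x-3x^2+x^3$. By Proposition~\ref{prop:formula} and \eqref{eq:p3},
\[
h(\mathrm{sd}_{\mathcal A}(\Delta),x)=p_{3,0}+3p_{3,1}-3p_{3,2}+p_{3,3}=1+21x+3x^2+x^3 .
\]
The derivative is $3(x+1)^2+18>0$ on $\mathbb R$. So the cubic is strictly increasing and has no multiple real root. It has exactly one real root, counted with multiplicity, and is not real-rooted.
\end{proof}

\begin{remark}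
Dimension two is the first in which such an example exists. For $d\le1$ the polynomial $h(\mathrm{sd}_{\mathcal A}(\Delta),x)$ has degree at most one. For a graph with an edge, $h_1=f_0-2\ge0$ holds automatically, and if $h_2<0$ the quadratic in Example~\ref{ex:graph} has negative leading coefficient and value $1$ at $x=0$, so its roots are real.
\end{remark}

\begin{thebibliography}{1}
\bibitem{ABJ} Christos A. Athanasiadis, Jan-Marten Brunink and Martina Juhnke-Kubitzke, \emph{Combinatorics of antiprism triangulations}, arXiv:2006.10789 (2020).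
\end{thebibliography}
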